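\title{UMD spaces have the Rademacher maximal function property}

\begin{abstract}
The Rademacher maximal function of a function $f$ on $\mathbb{R}^n$ with values in a Banach space $X$ measures, at each point, the randomized sums of the dyadic averages of $f$ with coefficients in the unit ball of $\ell^2$. The space $X$ has the RMF property if this maximal function is bounded on $L^p$. We prove that every UMD space has the RMF property, with constants independent of the dimension $n$. A one-sided randomized martingale inequality for a single exponent already implies RMF, together with a weak $(1,1)$ bound and a dyadic BMO bound. The proof reduces the maximal function, by a time change and dyadic chaining, to randomized increments of a martingale over $N$ disjoint intervals, and bounds these by $C\log(2N)$.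
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a Banach space over $\mathbb{K}\in\{\mathbb{R},\mathbb{C}\}$. For $n\ge1$ and $j\in\mathbb{Z}$ let $\mathcal{D}_j$ be the collection of the dyadic cubes $2^{-j}([0,1)^n+k)$, $k\in\mathbb{Z}^n$, of side length $2^{-j}$. Two dyadic cubes are either disjoint or nested. For a locally integrable $f:\mathbb{R}^n\to X$ put
\[
E_jf(x)=\frac1{|Q|}\int_Qf(y)\,dy,\qquad x\in Q\in\mathcal{D}_j .
\]
For scalar $\phi$ the dyadic maximal function is $M\phi=\sup_jE_j|\phi|$, and the dyadic maximal theorem states that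
\begin{equation}\label{eq:dyadicmax}
\|M\phi\|_{L^p(\mathbb{R}^n)}\le p'\,\|\phi\|_{L^p(\mathbb{R}^n)},\qquad 1<p<\infty,\quad p'=\frac p{p-1}.
\end{equation}
Since $\|E_jf\|\le E_j\|f\|$, the function $\sup_j\|E_jf\|$ is bounded in $L^p$ by $p'\|f\|_{L^p(\mathbb{R}^n;X)}$ for every $X$. This maximal function sees only the lengths of the averages. The one studied here also sees their directions.

Let $(\varepsilon_j)$ be independent Rademacher variables, $\mathbb{P}(\varepsilon_j=1)=\mathbb{P}(\varepsilon_j=-1)=1/2$, and write $\mathbb{E}_\varepsilon$ for the corresponding expectation. For a finite family $(w_i)$ in $X$ put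
\[
\|(w_i)_i\|_{\mathrm{Rad}}=\Big(\mathbb{E}_\varepsilon\Big\|\sum_i\varepsilon_iw_i\Big\|^2\Big)^{1/2},
\]
and for a family $v=(v_j)_{j\in I}$ in $X$ with $I\subset\mathbb{Z}$ put
\[
R(v)=\sup\Big\{\|(\lambda_jv_j)_j\|_{\mathrm{Rad}}:\ \lambda=(\lambda_j)_{j\in I}\text{ finitely supported in }\mathbb{K},\ \sum_j|\lambda_j|^2\le1\Big\}.
\]
The \emph{Rademacher maximal function} of $f$ is
\[
M_Rf(x)=R\big((E_jf(x))_{j\in\mathbb{Z}}\big).
\]
This is the $R$-bound of the set $\{E_jf(x):j\in\mathbb{Z}\}$, the vectors being regarded as operators $\mathbb{K}\to X$; only the formula above is used below.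

\begin{definition}
The space $X$ has the \emph{RMF property} if for every $n\ge1$ and $p\in(1,\infty)$ there is $C=C(n,p,X)$ such that $\|M_Rf\|_{L^p(\mathbb{R}^n)}\le C\|f\|_{L^p(\mathbb{R}^n;X)}$ for all $f\in L^p(\mathbb{R}^n;X)$.
\end{definition}

Let $(\Omega,\mathcal{F},\mathbb{P})$ be a probability space with a filtration $\mathcal{F}_0\subset\dots\subset\mathcal{F}_T\subset\mathcal{F}$. An \emph{$L^p$-martingale difference sequence} is a sequence $d_1,\dots,d_T$ in the Bochner space $L^p(\Omega;X)$ such that $d_k$ is $\mathcal{F}_k$-measurable and $\mathbb{E}(d_k|\mathcal{F}_{k-1})=0$.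

\begin{definition}
The space $X$ has the \emph{UMD property} if for some (equivalently, every) $p\in(1,\infty)$ there is $C$ such that
\[
\Big\|\sum_{k=1}^Ts_kd_k\Big\|_{L^p(\Omega;X)}\le C\Big\|\sum_{k=1}^Td_k\Big\|_{L^p(\Omega;X)}
\]
for all probability spaces, all $T\ge1$, all filtrations, all $L^p$-martingale difference sequences and all signs $s_k\in\{-1,1\}$. For a given $p\in(1,\infty)$, the space $X$ has property $(\mathrm{U}_p)$ if there is $\beta$ such that, in the same generality,
\[
\mathbb{E}_\varepsilon\Big\|\sum_{k=1}^T\varepsilon_kd_k\Big\|_{L^p(\Omega;X)}^p\le\beta^p\Big\|\sum_{k=1}^Td_k\Big\|_{L^p(\Omega;X)}^p .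
\]
\end{definition}

Raising the UMD inequality to the power $p$ and averaging over the signs shows that a UMD space has $(\mathrm{U}_p)$ for every $p\in(1,\infty)$.

It is known that all reflexive $L^q$ spaces have RMF, that $\ell^1$ does not, and that RMF is equivalent to various analytic conditions. Hyt\"onen and Kemppainen \cite{HK} pose the problem of describing RMF in terms of established notions of Banach space geometry, and ask in particular:

\medskip
\noindent\emph{Does every Banach space with the UMD property have the RMF property?}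
\medskip

The answer is yes. The proof goes through an auxiliary quantity. For a family $v=(v_j)_{j\in I}$ and an integer $N\ge1$ put
\[
V_N(v)=\sup\big\{\|(v_{b_i}-v_{a_i})_{i=1}^N\|_{\mathrm{Rad}}:\ a_1\le b_1\le a_2\le b_2\le\dots\le a_N\le b_N\text{ in }I\big\}.
\]
Thus $V_N$ measures the randomized increments of the path $j\mapsto v_j$ over the worst choice of $N$ disjoint intervals. The triangle inequality gives the trivial bound
\begin{equation}\label{eq:trivial}
V_N(v)\le2N\sup_j\|v_j\| .
\end{equation}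

\begin{theorem}\label{thm:umd}
Let $X$ be a UMD space and $1<p<\infty$. There is $C=C(p,X)$ such that for every probability space, every filtration $(\mathcal{F}_j)_{j=0}^T$, every $f\in L^p(\Omega,\mathcal{F}_T;X)$, with $f_j=\mathbb{E}(f|\mathcal{F}_j)$, and every $N\ge1$,
\[
\big\|V_N\big((f_j)_{j=0}^T\big)\big\|_{L^p(\Omega)}\le C\log_2(2N)\,\|f\|_{L^p(\Omega;X)},\qquad
\big\|R\big((f_j)_{j=0}^T\big)\big\|_{L^p(\Omega)}\le C\,\|f\|_{L^p(\Omega;X)} .
\]
Consequently $X$ has the RMF property, with a constant independent of $n$.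
\end{theorem}

The sign changes in the UMD inequality are used only on average, and one exponent suffices. For a locally integrable scalar function $h$ on $\mathbb{R}^n$ let $h_Q=|Q|^{-1}\int_Qh$ and
\[
\|h\|_{\mathrm{BMO}_{\mathrm{dyadic}}}=\sup_Q\frac1{|Q|}\int_Q|h-h_Q|,
\]
the supremum being taken over all dyadic cubes.

\begin{theorem}\label{thm:one}
Suppose that $X$ has $(\mathrm{U}_{p_0})$ for a single $p_0\in(1,\infty)$. Then $X$ has the RMF property. Moreover, for each $n\ge1$:
\begin{enumerate}
\item[(a)] $M_R$ is of weak type $(1,1)$: there is $C$ such that $|\{M_Rf>\alpha\}|\le C\|f\|_{L^1(\mathbb{R}^n;X)}/\alpha$ for all $f\in L^1(\mathbb{R}^n;X)$ and $\alpha>0$.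
\item[(b)] For every $1<s<p_0$ there is $C$ such that for every $f\in L^s(\mathbb{R}^n;X)$ and every dyadic cube $Q$ there is a constant $c_Q<\infty$ with
\[
\Big(\frac1{|Q|}\int_Q|M_Rf-c_Q|^s\Big)^{1/s}\le C\Big(\frac1{|Q|}\int_Q\|f\|^s\Big)^{1/s}.
\]
In particular, $\|M_Rf\|_{\mathrm{BMO}_{\mathrm{dyadic}}}\le2C\|f\|_{L^\infty(\mathbb{R}^n;X)}$ for $f\in L^s\cap L^\infty$.
\end{enumerate}
\end{theorem}

The converse implication fails: RMF does not imply UMD (Remark~\ref{rem:converse}).

The proof has a deterministic half and a probabilistic half. Section~\ref{sec:chain} bounds $R(v)$, for any finite family in any Banach space, by $\max_j\|v_j\|$ and the series $\sum_k2^{-k/4}V_{2^{k-1}}(v)$. It therefore suffices to bound $V_N$ by a power $N^\theta$ with $\theta<1/4$. Section~\ref{sec:VN} proves a weak type bound of size $\log(2N)$ for martingales. Sections~\ref{sec:proof1} and~\ref{sec:proof2} deduce the two theorems.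

\section{What the Rademacher maximal function measures}\label{sec:examples}

Taking for $\lambda$ a unit vector shows that $R(v)\ge\sup_j\|v_j\|$. In a Hilbert space, $\|(\lambda_jv_j)_j\|_{\mathrm{Rad}}^2=\sum_j|\lambda_j|^2\|v_j\|^2$, so $R(v)=\sup_j\|v_j\|$ and $M_Rf=\sup_j\|E_jf\|$. More generally, $X$ has \emph{type $2$} if there is $\tau$ with $\|(w_i)_i\|_{\mathrm{Rad}}^2\le\tau^2\sum_i\|w_i\|^2$ for all finite families. In that case
\[
\|(\lambda_jv_j)_j\|_{\mathrm{Rad}}^2\le\tau^2\sum_j|\lambda_j|^2\|v_j\|^2\le\tau^2\sup_j\|v_j\|^2 ,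
\]
so $M_Rf\le\tau M\|f\|$, and $X$ has RMF by \eqref{eq:dyadicmax}.

\begin{remark}\label{rem:converse}
James \cite{James} constructed nonreflexive spaces of type $2$. They have RMF by the computation above. UMD spaces are reflexive (Maurey; Aldous), so these spaces are not UMD, and RMF does not imply UMD.
\end{remark}

Without type $2$ there need not be a pointwise bound. For the unit vectors $e_1,\dots,e_r$ of $\ell^q$ with $1\le q<2$ and $\lambda_j=r^{-1/2}$, every choice of signs gives $\|\sum_j\varepsilon_j\lambda_je_j\|=r^{1/q-1/2}$, whereas $\max_j\|e_j\|=1$. The RMF property of $\ell^q$, $1<q<2$, therefore depends on the fact that the vectors $E_jf(x)$ are successive averages of one function. In $\ell^1$ this fact does not help, as the next example shows. It is used again in Lemma~\ref{lem:cotype}.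

\begin{example}\label{ex:ell1}
Let $r\ge1$ and let $Y_r$ be the space of real functions on $[0,1)$ that are constant on the dyadic intervals of length $2^{-r}$, with the $L^1$ norm. It is isometric to the real space $\ell^1_{2^r}$. For $\omega\in[0,1)$ let $I_k(\omega)$ be the dyadic interval of length $2^{-k}$ containing $\omega$, and put
\[
m_k(\omega)=2^k1_{I_k(\omega)}\in Y_r\quad(0\le k\le r),\qquad d_k=m_k-m_{k-1}\quad(1\le k\le r).
\]
The average of $m_{k+1}$ over $I_k(\omega)$ is the mean of $2^{k+1}1_{I'}$ and $2^{k+1}1_{I''}$, where $I',I''$ are the halves of $I_k(\omega)$, and this mean is $m_k(\omega)$. So $(m_k)$ is a martingale on $[0,1)$ for the dyadic filtration, with $\|m_k(\omega)\|=1$ and $\|\sum_{k=1}^rd_k(\omega)\|\le2$.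

Fix $\omega$ and $0\le j\le r-1$. On the set $I_j(\omega)\setminus I_{j+1}(\omega)$, which has length $2^{-j-1}$, we have $m_j(\omega)=2^j$ and $d_{j+1}(\omega)=-2^j$. For real numbers $a_k$ and any index $i$,
\[
\mathbb{E}_\varepsilon\Big|\sum_k\varepsilon_ka_k\Big|\ge\Big|\mathbb{E}_\varepsilon\,\varepsilon_i\sum_k\varepsilon_ka_k\Big|=|a_i| .
\]
Apply this at each point of $[0,1)$ and integrate over the disjoint sets $I_j(\omega)\setminus I_{j+1}(\omega)$, each of which contributes at least $2^{-j-1}2^j=1/2$. For every $\omega$ and $1\le N\le r$ we obtain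
\begin{equation}\label{eq:ell1}
\mathbb{E}_\varepsilon\Big\|\sum_{k=0}^{r-1}\varepsilon_km_k(\omega)\Big\|\ge\frac r2,\qquad
\mathbb{E}_\varepsilon\Big\|\sum_{k=1}^{N}\varepsilon_kd_k(\omega)\Big\|\ge\frac N2 .
\end{equation}
Let $f=m_r$ on $[0,1)$ and $f=0$ elsewhere on $\mathbb{R}$. Then $\|f\|_{L^p}=1$ and $E_kf=m_k$ on $[0,1)$ for $0\le k\le r$. The first inequality, with $\lambda_k=r^{-1/2}$ for $0\le k<r$, gives $M_Rf\ge\sqrt r/2$ on $[0,1)$. As $\ell^1$ contains every $Y_r$ isometrically, it fails RMF. The second inequality with $N=r$ shows that $(\mathrm{U}_p)$ in $\ell^1$ would force $r/2\le2\beta$ for all $r$. It also shows that $V_N((m_k))\ge N/2$ for $N\le r$, so that \eqref{eq:trivial} is attained up to a factor $4$.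
\end{example}

One martingale thus destroys both RMF and UMD in $\ell^1$. A second reason to expect a positive answer is that UMD settles the case of coefficients fixed in advance. Let $C$ be the UMD constant for $p=2$, let $(f_j)_{j=0}^T$ be an $L^2$-martingale with $f_0=0$ and differences $d_k$, and let $\lambda$ be real with $\sum_j\lambda_j^2\le1$. Then
\[
\sum_{j=1}^T\varepsilon_j\lambda_jf_j=\sum_{k=1}^Tc_kd_k,\qquad c_k=\sum_{j=k}^T\varepsilon_j\lambda_j .
\]
The function $c\mapsto\|\sum_kc_kd_k\|_{L^2(\Omega;X)}$ is convex, so on a cube $[-\rho,\rho]^T$ it is largest at a vertex, where it is at most $\rho C\|f_T\|_{L^2}$. Read from $k=T$ down to $k=1$, the $c_k$ form a scalar martingale, and Doob's inequality gives $\mathbb{E}_\varepsilon\max_kc_k^2\le4$. Hence $\mathbb{E}_\varepsilon\|\sum_j\varepsilon_j\lambda_jf_j\|_{L^2}^2\le4C^2\|f_T\|_{L^2}^2$.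

In $R((f_j(\omega))_j)$, however, the supremum over $\lambda$ is inside the integral. The coefficients depend on $\omega$, and on the whole path of the martingale at $\omega$, so that $\sum_kc_kd_k$ is no longer a martingale transform. This is the difficulty that the proof has to overcome.

\section{Tools}\label{sec:tools}

\subsection*{Randomized sums}
The quantity $\|(w_i)_i\|_{\mathrm{Rad}}$ is an $L^2$ norm, so it satisfies the triangle inequality in $(w_i)$, and it does not depend on how the family is indexed. We use two standard facts.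

\emph{Contraction principle.} For real $c_i$, $\|(c_iw_i)_i\|_{\mathrm{Rad}}\le\max_i|c_i|\,\|(w_i)_i\|_{\mathrm{Rad}}$. Indeed, the left side is convex in $c$, so on the cube $[-1,1]^N$ it is largest at a vertex, and there the signs $c_i$ are absorbed by the $\varepsilon_i$. Taking $c_i\in\{0,1\}$ shows that deleting terms does not increase the norm.

\emph{Kahane's inequality.} For $1<p<\infty$ there is $\kappa_p$, depending only on $p$, with $\|(w_i)_i\|_{\mathrm{Rad}}\le\kappa_p(\mathbb{E}_\varepsilon\|\sum_i\varepsilon_iw_i\|^p)^{1/p}$.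

Let $(\gamma_i)$ be independent standard real Gaussian variables, independent of $(\varepsilon_i)$, and put $\|(w_i)_i\|_\gamma=(\mathbb{E}\|\sum_i\gamma_iw_i\|^2)^{1/2}$.

\begin{lemma}\label{lem:gauss}
For $w_1,\dots,w_N\in X$,
\[
\|(w_i)_i\|_{\mathrm{Rad}}\le\sqrt{\pi/2}\;\|(w_i)_i\|_\gamma,\qquad\|(w_i)_i\|_\gamma\le(3N)^{1/4}\|(w_i)_i\|_{\mathrm{Rad}} .
\]
\end{lemma}

\begin{proof}
The vector $(\varepsilon_i|\gamma_i|)_i$ has the distribution of $(\gamma_i)_i$. Since $\mathbb{E}|\gamma_i|=\sqrt{2/\pi}$, we have $\sqrt{2/\pi}\sum_i\varepsilon_iw_i=\mathbb{E}_\gamma\sum_i\varepsilon_i|\gamma_i|w_i$, and Jensen's inequality gives $\frac2\pi\|\sum_i\varepsilon_iw_i\|^2\le\mathbb{E}_\gamma\|\sum_i\varepsilon_i|\gamma_i|w_i\|^2$. Averaging over $\varepsilon$ yields the first bound. For the second, the contraction principle for fixed $\gamma$ gives $\|(w_i)_i\|_\gamma^2\le\mathbb{E}\max_i\gamma_i^2\cdot\|(w_i)_i\|_{\mathrm{Rad}}^2$, and $\mathbb{E}\max_i\gamma_i^2\le(\sum_i\mathbb{E}\gamma_i^4)^{1/2}=(3N)^{1/2}$.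
\end{proof}

\subsection*{The functionals $R$ and $V_N$}
Both are subadditive and positively homogeneous in $v$, for a fixed index set. Both increase with the index set, and since each competitor in the supremum involves finitely many indices,
\begin{equation}\label{eq:monotone}
R\big((v_j)_{|j|\le m}\big)\uparrow R\big((v_j)_{j\in\mathbb{Z}}\big),\qquad V_N\big((v_j)_{|j|\le m}\big)\uparrow V_N\big((v_j)_{j\in\mathbb{Z}}\big)\qquad(m\to\infty).
\end{equation}
If $I$ is the disjoint union of $I'$ and $I''$, then splitting $\lambda=\lambda1_{I'}+\lambda1_{I''}$ gives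
\begin{equation}\label{eq:split}
R\big((v_j)_{j\in I}\big)\le R\big((v_j)_{j\in I'}\big)+R\big((v_j)_{j\in I''}\big).
\end{equation}
In the definition of $R$ one may restrict $\lambda$ to sequences with entries in $\mathbb{Q}$ or $\mathbb{Q}+\mathrm{i}\mathbb{Q}$. Hence $R$ and $V_N$ are suprema of countably many continuous functions, each of finitely many $v_j$, and they are measurable $[0,\infty]$-valued functions of $\omega$ whenever the $v_j(\omega)$ are strongly measurable.

\subsection*{Martingales}
For $f\in L^1(\Omega;X)$ and a sub-$\sigma$-algebra $\mathcal{G}$, the conditional expectation $\mathbb{E}(f|\mathcal{G})$ is the $\mathcal{G}$-measurable function in $L^1(\Omega;X)$ that has the same integral as $f$ over each set in $\mathcal{G}$. It satisfies $\|\mathbb{E}(f|\mathcal{G})\|\le\mathbb{E}(\|f\|\,|\mathcal{G})$, so it is a contraction on $L^p(\Omega;X)$. For $f_j=\mathbb{E}(f|\mathcal{F}_j)$, $0\le j\le T$, the scalar inequality of Doob therefore gives $\|\max_j\|f_j\|\,\|_{L^p}\le p'\|f\|_{L^p}$.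

A stopping time is a map $\sigma:\Omega\to\{0,\dots,T\}$ with $\{\sigma\le j\}\in\mathcal{F}_j$ for all $j$, and $\mathcal{F}_\sigma$ consists of the sets $H\in\mathcal{F}_T$ with $H\cap\{\sigma\le j\}\in\mathcal{F}_j$ for all $j$. If $\sigma\le\sigma'$, then $\mathcal{F}_\sigma\subset\mathcal{F}_{\sigma'}$. \emph{Optional sampling} states that $f_\sigma=\sum_j1_{\{\sigma=j\}}f_j$ equals $\mathbb{E}(f|\mathcal{F}_\sigma)$: it is $\mathcal{F}_\sigma$-measurable, and for $H\in\mathcal{F}_\sigma$ we have $\int_Hf_\sigma=\sum_j\int_{H\cap\{\sigma=j\}}f_j=\sum_j\int_{H\cap\{\sigma=j\}}f=\int_Hf$.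

\subsection*{Interpolation}
We need the Marcinkiewicz theorem in a form that keeps track of a factor $B$, which will be $\log_2(2N)$ up to a constant.

\begin{lemma}\label{lem:marc}
Let $(S,\mu)$ be a $\sigma$-finite measure space and $1\le p_-<p<p_+<\infty$. Let $\Lambda$ map $L^{p_-}(S;X)+L^{p_+}(S;X)$ to measurable $[0,\infty]$-valued functions, with $\Lambda(g+h)\le\Lambda g+\Lambda h$ a.e. Suppose that $\mu(\Lambda g>B\alpha)\le c\,\alpha^{-u}\|g\|_{L^u}^u$ for $u\in\{p_-,p_+\}$, $g\in L^u(S;X)$ and $\alpha>0$. Then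
\[
\|\Lambda f\|_{L^p}\le2B\Big(\frac{cp}{p-p_-}+\frac{cp}{p_+-p}\Big)^{1/p}\|f\|_{L^p}\qquad(f\in L^p(S;X)).
\]
\end{lemma}

\begin{proof}
Split $f=f1_{\{\|f\|>\alpha\}}+f1_{\{\|f\|\le\alpha\}}$; the first part lies in $L^{p_-}$ and the second in $L^{p_+}$. Hence
\[
\mu(\Lambda f>2B\alpha)\le c\,\alpha^{-p_-}\int_{\{\|f\|>\alpha\}}\|f\|^{p_-}d\mu+c\,\alpha^{-p_+}\int_{\{\|f\|\le\alpha\}}\|f\|^{p_+}d\mu .
\]
Multiply by $p\alpha^{p-1}$ and integrate over $(0,\infty)$. The left side gives $(2B)^{-p}\|\Lambda f\|_{L^p}^p$. On the right use Tonelli's theorem and, for $a>0$, $\int_0^ap\alpha^{p-p_--1}d\alpha=\frac{p}{p-p_-}a^{p-p_-}$ and $\int_a^\infty p\alpha^{p-p_+-1}d\alpha=\frac p{p_+-p}a^{p-p_+}$.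
\end{proof}

\section{From $R$ to $V_N$: time change and chaining}\label{sec:chain}

The supremum in $R(v)$ runs over the unit ball of $\ell^2$. We replace it by suprema over discrete choices, at the price of a series that converges geometrically. The mechanism is visible for four vectors with equal weights and Gaussian coefficients.

Let $v_0,v_1,v_2,v_3\in X$ and $\lambda_j=1/2$. Reach each $v_j$ from $v_0$ by following the binary digits of $j$:
\[
v_1=v_0+(v_1-v_0),\qquad v_2=v_0+(v_2-v_0),\qquad v_3=v_0+(v_2-v_0)+(v_3-v_2).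
\]
Collecting terms,
\[
\sum_{j=0}^3\frac{\gamma_j}2v_j=\frac{\gamma_0+\gamma_1+\gamma_2+\gamma_3}2\,v_0+\frac{\gamma_2+\gamma_3}2\,(v_2-v_0)+\Big[\frac{\gamma_1}2(v_1-v_0)+\frac{\gamma_3}2(v_3-v_2)\Big].
\]
The coefficient of $v_0$ is Gaussian with variance $1$, that of $v_2-v_0$ has variance $1/2$, and the two coefficients in the bracket are independent with variance $1/4$. Therefore
\[
\|(\tfrac12v_j)_j\|_\gamma\le\|v_0\|+2^{-1/2}\|v_2-v_0\|+2^{-1}\|(v_1-v_0,\,v_3-v_2)\|_\gamma .
\]
At level $k$ there are $2^{k-1}$ increments over disjoint intervals, with independent coefficients of standard deviation $2^{-k/2}$.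

For unequal weights we halve the mass $\sum_j\lambda_j^2=1$ instead of the index set: the index $j$ occupies an interval of length $\lambda_j^2$ in $[0,1)$, and $[0,1)$ is subdivided dyadically. A dyadic point will in general fall inside one of these intervals, and then the coefficient of $v_j$ must be cut into independent pieces. A Gaussian variable can be cut in this way. A sign cannot, since a sum of two independent nonconstant variables takes at least three values. This is the reason for passing to Gaussians, and Brownian motion provides all the cuts at once.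

\begin{lemma}\label{lem:chain}
For every finite family $v=(v_j)_{j\in I}$ in a Banach space $X$, $I\subset\mathbb{Z}$,
\[
R(v)\le3\max_j\|v_j\|+3\sum_{k=1}^\infty2^{-k/4}V_{2^{k-1}}(v).
\]
\end{lemma}

\begin{proof}
Fix $\lambda\ne0$ with $\sum_j|\lambda_j|^2\le1$. Write $\lambda_j=|\lambda_j|(\xi_j+\mathrm{i}\eta_j)$ with $\xi_j,\eta_j\in[-1,1]$ (and $\eta_j=0$ if $\mathbb{K}=\mathbb{R}$). The triangle inequality, the contraction principle and Lemma~\ref{lem:gauss} give
\begin{equation}\label{eq:reduce}
\|(\lambda_jv_j)_j\|_{\mathrm{Rad}}\le2\|(|\lambda_j|v_j)_j\|_{\mathrm{Rad}}\le2\sqrt{\pi/2}\;\|(|\lambda_j|v_j)_j\|_\gamma .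
\end{equation}
It remains to bound $\|(\lambda_jv_j)_j\|_\gamma$ for $\lambda_j\ge0$. Multiplying $\lambda$ by a factor at least $1$ does not decrease this quantity, so we may assume $\sum_j\lambda_j^2=1$. Let $j_1<\dots<j_r$ be the indices with $\lambda_j>0$.

\emph{Integrals of step functions.} Let $W$ be a Brownian motion on $[0,1]$; we use only that its increments over disjoint intervals are independent centered Gaussians whose variances are the lengths. For a step function $\psi=\sum_iw_i1_{[s_{i-1},s_i)}$ with $0=s_0<\dots<s_l=1$ and $w_i\in X$, put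
\[
\int\psi\,dW=\sum_iw_i\big(W(s_i)-W(s_{i-1})\big),\qquad\|\psi\|_W=\Big(\mathbb{E}\Big\|\int\psi\,dW\Big\|^2\Big)^{1/2}.
\]
Refining the partition does not change the sum, so the integral is well defined and additive in $\psi$, and $\|\cdot\|_W$ satisfies the triangle inequality. Moreover,
\begin{equation}\label{eq:W}
\|\psi\|_W=\big\|\big((s_i-s_{i-1})^{1/2}w_i\big)_i\big\|_\gamma\le\sum_i(s_i-s_{i-1})^{1/2}\|w_i\| .
\end{equation}

\emph{Time change.} Let $t_0=0$ and $t_i=\lambda_{j_1}^2+\dots+\lambda_{j_i}^2$, so that $t_r=1$. Define $j(t)=j_i$ for $t\in[t_{i-1},t_i)$ and $\varphi(t)=v_{j(t)}$. The function $j(\cdot)$ is nondecreasing, and $\|\varphi\|_W=\|(\lambda_jv_j)_j\|_\gamma$ by \eqref{eq:W}. For $k\ge0$ let $\varphi_k(t)=\varphi(2^{-k}\lfloor2^kt\rfloor)$; on each dyadic interval of length $2^{-k}$ this is the value of $\varphi$ at the left endpoint.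

\emph{Convergence.} On a dyadic interval of length $2^{-k}$ that has none of $t_1,\dots,t_{r-1}$ in its interior, $\varphi$ is constant and $\varphi=\varphi_k$. There are at most $r-1$ other dyadic intervals of this length, and the points $t_i$ cut them into at most $2(r-1)$ pieces. On each piece $\varphi-\varphi_k$ is a constant of norm at most $2\max_j\|v_j\|$. By \eqref{eq:W}, $\|\varphi-\varphi_k\|_W\le4(r-1)2^{-k/2}\max_j\|v_j\|\to0$. Since $\varphi_0$ is the constant $v_{j_1}$, we conclude that
\begin{equation}\label{eq:telescope}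
\|\varphi\|_W\le\|v_{j_1}\|+\sum_{k=1}^\infty\|\varphi_k-\varphi_{k-1}\|_W .
\end{equation}

\emph{Level $k$.} Let $k\ge1$ and $N=2^{k-1}$. Let $H_1,\dots,H_N$ be the dyadic intervals of length $2^{-(k-1)}$ in $[0,1)$, from left to right, with left endpoints $l_i$ and midpoints $c_i$. On the left half of $H_i$ both $\varphi_k$ and $\varphi_{k-1}$ equal $\varphi(l_i)$. On the right half, which has length $2^{-k}$, we have $\varphi_k-\varphi_{k-1}=\varphi(c_i)-\varphi(l_i)=v_{b_i}-v_{a_i}$ with $a_i=j(l_i)$ and $b_i=j(c_i)$. Since $l_1<c_1<l_2<\dots<c_N$ and $j(\cdot)$ is nondecreasing, $a_1\le b_1\le a_2\le\dots\le b_N$. By \eqref{eq:W} and Lemma~\ref{lem:gauss},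
\[
\|\varphi_k-\varphi_{k-1}\|_W=2^{-k/2}\|(v_{b_i}-v_{a_i})_{i=1}^N\|_\gamma\le2^{-k/2}(3\cdot2^{k-1})^{1/4}V_N(v)\le2^{1/4}2^{-k/4}V_{2^{k-1}}(v).
\]
Insert this in \eqref{eq:telescope} and then in \eqref{eq:reduce}. The resulting constant is at most $2\sqrt{\pi/2}\cdot2^{1/4}$, whose fourth power is $8\pi^2<81$.
\end{proof}

The intervals $(a_i,b_i]$ in this proof depend on $\lambda$, and this is the only trace of $\lambda$ that remains. The factor $2^{-k/4}$ is the gain $2^{-k/2}$ from the lengths of the right halves times the loss $2^{k/4}$ from the return to Rademacher sums. The trivial bound \eqref{eq:trivial} is of order $2^k$ at level $k$ and is far from sufficient.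

\section{Martingale increments over $N$ intervals}\label{sec:VN}

Throughout this section $X$ has $(\mathrm{U}_p)$ with constant $\beta$ for a fixed $p\in(1,\infty)$, and
\[
A=2\kappa_p\beta .
\]
We consider $f\in L^p(\Omega,\mathcal{F}_T;X)$ and $f_j=\mathbb{E}(f|\mathcal{F}_j)$, $0\le j\le T$, and write $\|\cdot\|_p$ for $L^p$ norms on $\Omega$.

\subsection*{Intervals between stopping times}
Property $(\mathrm{U}_p)$ controls the increments directly when the endpoints do not look into the future.

\begin{lemma}\label{lem:stopped}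
Let $\sigma_0\le\sigma_1\le\dots\le\sigma_K$ be stopping times and $G=\|(f_{\sigma_m}-f_{\sigma_{m-1}})_{m=1}^K\|_{\mathrm{Rad}}$, computed pointwise on $\Omega$. Then $\|G\|_p\le A\|f\|_p$.
\end{lemma}

\begin{proof}
By optional sampling, $f_{\sigma_m}=\mathbb{E}(f|\mathcal{F}_{\sigma_m})$. So $D_m=f_{\sigma_m}-f_{\sigma_{m-1}}$ is an $L^p$-martingale difference sequence for the filtration $(\mathcal{F}_{\sigma_m})_{m=0}^K$, and its sum $f_{\sigma_K}-f_{\sigma_0}$ has norm at most $2\|f\|_p$. Kahane's inequality at each $\omega$, Fubini's theorem and $(\mathrm{U}_p)$ give $\|G\|_p^p\le\kappa_p^p\,\mathbb{E}_\varepsilon\|\sum_m\varepsilon_mD_m\|_p^p\le\kappa_p^p\beta^p(2\|f\|_p)^p$.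
\end{proof}

\subsection*{Arbitrary intervals and binary intervals}
In $V_N$ the endpoints are chosen after the whole path is known. The remedy is to build every interval from a fixed system of intervals that does not depend on the choice. For example,
\[
(1,7]=(1,2]\cup(2,4]\cup(4,6]\cup(6,7],
\]
with two pieces of length $1$ and two of length $2$. The number of pieces per length is never larger.

\begin{lemma}\label{lem:binary}
Let $L\ge0$ be an integer and $y=(y_i)_{i=0}^{2^L}$ a family in a Banach space. For $0\le l\le L$ put $G_l(y)=\|(y_{m2^l}-y_{(m-1)2^l})_{m=1}^{2^{L-l}}\|_{\mathrm{Rad}}$. Then for every $N\ge1$,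
\[
V_N(y)\le2\sum_{l=0}^LG_l(y).
\]
\end{lemma}

\begin{proof}
Call $H_{l,m}=((m-1)2^l,m2^l]$, $0\le l\le L$, $1\le m\le2^{L-l}$, the binary intervals, and put $\Delta_{l,m}=y_{m2^l}-y_{(m-1)2^l}$. Two binary intervals are disjoint or nested. Let $0\le a\le b\le2^L$ be integers. Each unit interval $(i-1,i]\subset(a,b]$ is binary, so $(a,b]$ is the disjoint union of the maximal binary intervals that it contains, and $y_b-y_a$ is the telescoping sum of the corresponding $\Delta_{l,m}$.

At most two of these maximal intervals have a given length $2^l$. Suppose that $H_{l,m_1},H_{l,m_2},H_{l,m_3}$ are maximal with $m_1<m_2<m_3$. Then $2^{L-l}\ge3$, so $l<L$, and $H_{l,m_2}$ is one half of a binary interval of length $2^{l+1}$. The other half has index $m_2\pm1\in[m_1,m_3]$, so it lies in the convex hull of $H_{l,m_1}$ and $H_{l,m_3}$, hence in $(a,b]$. The parent is then contained in $(a,b]$, and $H_{l,m_2}$ is not maximal.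

Now let $a_1\le b_1\le\dots\le a_N\le b_N$. Write $y_{b_i}-y_{a_i}=\sum_{l=0}^L(z'_{l,i}+z''_{l,i})$, where $z'_{l,i}$ and $z''_{l,i}$ are the increments $\Delta_{l,m}$ over the first and the second maximal interval of length $2^l$ in $(a_i,b_i]$, or $0$ if there is no such interval. The intervals $(a_i,b_i]$ are pairwise disjoint, so for fixed $l$ the terms of $(z'_{l,i})_i$ that come from intervals have distinct indices $m$. Up to reindexing and zero terms, $(z'_{l,i})_i$ is obtained from $(\Delta_{l,m})_m$ by deleting terms, so $\|(z'_{l,i})_i\|_{\mathrm{Rad}}\le G_l(y)$ by the contraction principle. The same words apply to $(z''_{l,i})_i$. The triangle inequality completes the proof.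
\end{proof}

If $T=2^L$, Lemma~\ref{lem:binary} for $y_j=f_j(\omega)$ and Lemma~\ref{lem:stopped} for the constant stopping times $\sigma_m=m2^l$ give $\|V_N((f_j))\|_p\le2(L+1)A\|f\|_p$. This bound has the right form, but it grows with the length $T$ of the martingale, which is unrelated to $N$. To repair this, note that moving each point of the path by at most $1/N$ changes $V_N$ by at most $2$, by \eqref{eq:trivial}. So we may record the path only at the times when it has moved by more than $1/N$. These are stopping times, and Lemma~\ref{lem:stopped} still applies. What has to be shown is that the number of such moves is, with large probability, at most a power of $N$.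

\subsection*{Finite cotype}
The information at hand is the bound for the randomized sum of the moves, and we want to bound their number. In $\ell^\infty$ this is impossible: the unit vectors $e_1,\dots,e_K$ have norm $1$, and $\|(e_m)_{m=1}^K\|_{\mathrm{Rad}}=1$ for all $K$. The property that excludes this is the following. For $q\in[2,\infty)$, the space $X$ has \emph{cotype $q$} if there is $c_q$ such that
\begin{equation}\label{eq:cotype}
\Big(\sum_m\|w_m\|^q\Big)^{1/q}\le c_q\|(w_m)_m\|_{\mathrm{Rad}}
\end{equation}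
for all finite families in $X$. The Maurey--Pisier theorem \cite{MP} states that if a real Banach space $X$ has cotype $q$ for no $q<\infty$, then for every $D$ there is a linear map $u_D:\ell^\infty_D\to X$ with $\|z\|\le\|u_Dz\|\le2\|z\|$.

\begin{lemma}\label{lem:cotype}
If $X$ has $(\mathrm{U}_p)$ for some $p\in(1,\infty)$, then $X$ has cotype $q$ for some $q\in[2,\infty)$.
\end{lemma}

\begin{proof}
Both properties concern only the real structure, so we regard $X$ as a real space. Suppose that it has no finite cotype. The map $z\mapsto(\sum_is_iz_i)_{s\in\{-1,1\}^d}$ is an isometry of the real space $\ell^1_d$ into $\ell^\infty_{2^d}$. Composing it, for $d=2^r$, with the map from the Maurey--Pisier theorem, we obtain a linear $u:Y_r\to X$ with $\|z\|\le\|uz\|\le2\|z\|$, where $Y_r$ is the space of Example~\ref{ex:ell1}. With $d_k$ as in that example, $(ud_k)_{k=1}^r$ is an $X$-valued martingale difference sequence whose sum has norm at most $4$ at every point. By \eqref{eq:ell1}, H\"older's inequality and $(\mathrm{U}_p)$,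
\[
\frac r2\le\int_0^1\mathbb{E}_\varepsilon\Big\|\sum_{k=1}^r\varepsilon_k\,ud_k(\omega)\Big\|\,d\omega\le\Big(\mathbb{E}_\varepsilon\Big\|\sum_{k=1}^r\varepsilon_k\,ud_k\Big\|_p^p\Big)^{1/p}\le4\beta .
\]
This fails for large $r$.
\end{proof}

\subsection*{The key estimate}
Fix $q$ and $c_q$ as in \eqref{eq:cotype}. By cotype, $K$ moves of norm greater than $\delta$ have a randomized sum of size at least $\delta K^{1/q}/c_q$. With $\delta=1/N$ this is bounded below once $K\ge N^q$, and then the number of binary levels is about $q\log_2N$.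

\begin{proposition}\label{prop:key}
Let $X$ have $(\mathrm{U}_p)$ with constant $\beta$ and cotype $q$ with constant $c_q$, and let $A=2\kappa_p\beta$. For every $f\in L^p(\Omega,\mathcal{F}_T;X)$ with $f_j=\mathbb{E}(f|\mathcal{F}_j)$, every $N\ge1$ and every $\alpha>0$,
\[
\mathbb{P}\Big(V_N\big((f_j)_{j=0}^T\big)>4q\log_2(2N)\,\alpha\Big)\le(c_q+2)^pA^p\,\frac{\|f\|_p^p}{\alpha^p}.
\]
\end{proposition}

\begin{proof}
Replacing $f$ by $f/\alpha$, we may take $\alpha=1$. Put $\delta=1/N$, $L=\lceil q\log_2N\rceil$ and $K=2^L\ge N^q$.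

\emph{Stopping times.} Let $\tau_0=0$ and
\[
\tau_{i+1}=\min\big(Z_i\cup\{T\}\big),\qquad Z_i=\{j:\ \tau_i<j\le T,\ \|f_j-f_{\tau_i}\|>\delta\}.
\]
Then $\tau_0\le\tau_1\le\dots\le T$. By induction each $\tau_i$ is a stopping time: for $j<T$, the event $\{\tau_{i+1}\le j\}$ is the union over $t<t'\le j$ of the events $\{\tau_i=t\}\cap\{\|f_{t'}-f_t\|>\delta\}\in\mathcal{F}_j$.

Call $i\ge1$ a \emph{jump} if $\|f_{\tau_i}-f_{\tau_{i-1}}\|>\delta$. If $Z_{i-1}\ne\emptyset$, then $\tau_i=\min Z_{i-1}$ and $i$ is a jump. So if $i$ is not a jump, then $Z_{i-1}=\emptyset$, $\tau_i=T$, all later $\tau$'s equal $T$, and there are no later jumps. Consequently the jumps are exactly the indices $1,\dots,J$ for some $J=J(\omega)$; we have $J\le T$ because $\tau_0<\dots<\tau_J$; and $Z_J=\emptyset$.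

Let $y=(f_{\tau_i})_{i=0}^K$ and $G_l=G_l(y)$, as in Lemma~\ref{lem:binary}. Lemma~\ref{lem:stopped} with $\sigma_m=\tau_{m2^l}$ gives
\begin{equation}\label{eq:Gl}
\|G_l\|_p\le A\|f\|_p,\qquad0\le l\le L.
\end{equation}

\emph{Many jumps are unlikely.} On $\{J\ge K\}$ the $K$ vectors $f_{\tau_m}-f_{\tau_{m-1}}$, $1\le m\le K$, have norm greater than $\delta$, so \eqref{eq:cotype} gives $c_qG_0\ge\delta K^{1/q}\ge1$. By Chebyshev's inequality and \eqref{eq:Gl},
\begin{equation}\label{eq:few}
\mathbb{P}(J\ge K)\le\mathbb{P}(c_qG_0\ge1)\le(c_qA\|f\|_p)^p .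
\end{equation}

\emph{Few jumps.} Fix $\omega$ with $J<K$. For $0\le j\le T$ let $s(j)=\max\{i:0\le i\le J,\ \tau_i\le j\}$. This is a nondecreasing function of $j$ with values in $\{0,\dots,K\}$. We claim that $\|f_j-f_{\tau_{s(j)}}\|\le\delta$. There is nothing to prove if $j=\tau_{s(j)}$. Otherwise $j>\tau_{s(j)}$, and the claim says that $j\notin Z_{s(j)}$. If $s(j)<J$, then $j<\tau_{s(j)+1}=\min(Z_{s(j)}\cup\{T\})$. If $s(j)=J$, then $Z_{s(j)}$ is empty. This proves the claim.

Write $f_j=y_{s(j)}+e_j$ with $\|e_j\|\le\delta$. By \eqref{eq:trivial}, $V_N((e_j)_j)\le2N\delta=2$. Since $s$ is nondecreasing, it maps an admissible choice $a_1\le b_1\le\dots\le b_N$ in $\{0,\dots,T\}$ to an admissible choice in $\{0,\dots,K\}$, so $V_N((y_{s(j)})_j)\le V_N(y)$. By subadditivity and Lemma~\ref{lem:binary},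
\begin{equation}\label{eq:good}
V_N\big((f_j)_j\big)\le2+2\sum_{l=0}^LG_l\qquad\text{on }\{J<K\}.
\end{equation}

\emph{Conclusion.} By \eqref{eq:Gl}, $\|2\sum_lG_l\|_p\le2(L+1)A\|f\|_p$, so $\mathbb{P}(2\sum_lG_l>L+1)\le(2A\|f\|_p)^p$. Outside this event and $\{J\ge K\}$, inequality \eqref{eq:good} gives
\[
V_N\big((f_j)_j\big)\le L+3\le q\log_2N+4\le4q\log_2(2N).
\]
Add the two probabilities, using \eqref{eq:few} and $c_q^p+2^p\le(c_q+2)^p$.
\end{proof}

Property $(\mathrm{U}_p)$ enters twice, in \eqref{eq:Gl} and through Lemma~\ref{lem:cotype}, and nowhere else in the paper. Without it the conclusion can fail, since $V_N\ge N/2$ everywhere for the martingale of Example~\ref{ex:ell1}. The estimate is of weak type because the stopping times are adapted to the level $\alpha$ and the event $\{J\ge K\}$ is only shown to be small. The remaining work is to pass to strong type bounds.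

\section{Proof of Theorem~\ref{thm:umd}}\label{sec:proof1}

A UMD space has $(\mathrm{U}_u)$ for every $u\in(1,\infty)$, so Proposition~\ref{prop:key} is available on both sides of $p$. Fix $q$ and $c_q$ from Lemma~\ref{lem:cotype}.

\subsection*{Martingales}
On $(\Omega,\mathcal{F}_T,\mathbb{P})$ the map $\Lambda g=V_N((\mathbb{E}(g|\mathcal{F}_j))_{j=0}^T)$ is subadditive. By Proposition~\ref{prop:key} it satisfies the hypothesis of Lemma~\ref{lem:marc} with $p_-=(1+p)/2$, $p_+=2p$, $B=4q\log_2(2N)$ and a constant $c$ that depends only on $p$ and $X$. Hence $\|V_N((f_j))\|_p\le C_1\log_2(2N)\|f\|_p$ with $C_1=C_1(p,X)$. Apply Lemma~\ref{lem:chain} at each $\omega$, then Minkowski's and Doob's inequalities. Since $\log_2(2\cdot2^{k-1})=k$,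
\[
\|R((f_j))\|_p\le3\big\|\max_j\|f_j\|\big\|_p+3\sum_{k\ge1}2^{-k/4}\|V_{2^{k-1}}((f_j))\|_p\le C_2\|f\|_p,
\]
where $C_2=3p'+3C_1\sum_{k\ge1}k\,2^{-k/4}<\infty$.

\subsection*{From probability spaces to $\mathbb{R}^n$}
Let $f\in L^p(\mathbb{R}^n;X)$, $m\ge1$ and $Q_0\in\mathcal{D}_{-m}$. Equip $Q_0$ with normalized Lebesgue measure, and for $-m\le j\le m$ let $\mathcal{F}_j$ be the finite $\sigma$-algebra generated by the cubes of $\mathcal{D}_j$ inside $Q_0$. The restriction $g$ of $E_mf$ to $Q_0$ is $\mathcal{F}_m$-measurable, $\int_{Q_0}\|g\|^p\le\int_{Q_0}\|f\|^p$ by Jensen's inequality, and $\mathbb{E}(g|\mathcal{F}_j)=E_jf$ on $Q_0$. Shifting the index by $m$ does not change $R$, so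
\[
\int_{Q_0}R\big((E_jf(x))_{|j|\le m}\big)^pdx\le C_2^p\int_{Q_0}\|f\|^p .
\]
Sum over $Q_0\in\mathcal{D}_{-m}$ and let $m\to\infty$. By \eqref{eq:monotone} and monotone convergence, $\|M_Rf\|_{L^p(\mathbb{R}^n)}\le C_2\|f\|_{L^p(\mathbb{R}^n;X)}$. The constant $C_2$ does not depend on $n$. This proves Theorem~\ref{thm:umd}.

\section{One exponent: proof of Theorem~\ref{thm:one}}\label{sec:proof2}

Now only $(\mathrm{U}_{p_0})$ is assumed, so Proposition~\ref{prop:key} holds for $p=p_0$ alone and there is no second exponent for interpolation. On $\mathbb{R}^n$ a Calder\'on--Zygmund decomposition supplies the exponent $1$, which covers the range below $p_0$. A localization property of $M_R$ and a distributional inequality cover the rest. In this section $\|\cdot\|_u$ is the norm of $L^u(\mathbb{R}^n)$ or $L^u(\mathbb{R}^n;X)$, and constants may depend on $n$.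

Write $V_Nf(x)=V_N((E_jf(x))_{j\in\mathbb{Z}})$ and $B_N=4q(c_q+2)A\log_2(2N)$, with $A=2\kappa_{p_0}\beta$. Let $g\in L^{p_0}(\mathbb{R}^n;X)$. Apply Proposition~\ref{prop:key}, with $(c_q+2)A\alpha$ in place of $\alpha$, to the martingale $(E_jg)_{|j|\le m}$ on a cube $Q_0\in\mathcal{D}_{-m}$, set up as in Section~\ref{sec:proof1}:
\[
\big|\big\{x\in Q_0:V_N\big((E_jg(x))_{|j|\le m}\big)>B_N\alpha\big\}\big|\le\alpha^{-p_0}\int_{Q_0}\|g\|^{p_0}.
\]
Sum over $Q_0$. By \eqref{eq:monotone} the resulting sets increase to $\{V_Ng>B_N\alpha\}$ as $m\to\infty$, so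
\begin{equation}\label{eq:weakp0}
|\{V_Ng>B_N\alpha\}|\le\|g\|_{p_0}^{p_0}/\alpha^{p_0}\qquad(\alpha>0).
\end{equation}

\subsection*{Exponents below $p_0$}

\begin{lemma}\label{lem:CZ}
Let $\Lambda$ be $V_N$ or $M_R$, and let $u\in(1,\infty)$ and $B>0$. If $|\{\Lambda g>B\alpha\}|\le\|g\|_u^u/\alpha^u$ for all $g\in L^u(\mathbb{R}^n;X)$ and $\alpha>0$, then $|\{\Lambda f>B\alpha\}|\le(1+2^{n(u-1)})\|f\|_1/\alpha$ for all $f\in L^1(\mathbb{R}^n;X)$ and $\alpha>0$.
\end{lemma}

\begin{proof}
The average of $\|f\|$ over a cube $Q$ is at most $\|f\|_1/|Q|$, so every dyadic cube on which this average exceeds $\alpha$ lies in a maximal one. Let $\mathcal{Q}$ be the family of the maximal cubes and $U$ their union. They are disjoint, and $|U|\le\sum_{Q\in\mathcal{Q}}\alpha^{-1}\int_Q\|f\|\le\|f\|_1/\alpha$. Let $g=f$ off $U$ and $g=|Q|^{-1}\int_Qf$ on $Q\in\mathcal{Q}$. Then $\|g\|_1\le\|f\|_1$. On $Q\in\mathcal{Q}$ we have $\|g\|\le2^n\alpha$, because the average of $\|f\|$ over the parent of $Q$ is at most $\alpha$. Off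 $U$ all dyadic averages of $\|f\|$ are at most $\alpha$, so $\|f\|\le\alpha$ a.e.\ there by the Lebesgue differentiation theorem. Hence $\|g\|_u^u\le(2^n\alpha)^{u-1}\|f\|_1$.

Let $x\notin U$ and let $P$ be a dyadic cube containing $x$. No $Q\in\mathcal{Q}$ contains $P$, so each $Q$ is contained in $P$ or disjoint from it. The function $f-g$ is integrable, vanishes off $U$ and has integral $0$ over each $Q$, so $\int_P(f-g)=0$. Thus $E_jf(x)=E_jg(x)$ for all $j$, and $\Lambda f(x)=\Lambda g(x)$. Therefore
\[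
|\{\Lambda f>B\alpha\}|\le|U|+|\{\Lambda g>B\alpha\}|\le\frac{\|f\|_1}\alpha+\frac{(2^n\alpha)^{u-1}\|f\|_1}{\alpha^u}.\qedhere
\]
\end{proof}

By \eqref{eq:weakp0} and Lemma~\ref{lem:CZ}, the subadditive map $V_N$ satisfies the hypothesis of Lemma~\ref{lem:marc} with $p_-=1$, $p_+=p_0$, $B=B_N$ and $c=1+2^{n(p_0-1)}$. So $\|V_Nf\|_s\le C_s'\log_2(2N)\|f\|_s$ for $1<s<p_0$, with $C_s'$ independent of $N$. Lemma~\ref{lem:chain} for the family $(E_jf(x))_{|j|\le m}$ and \eqref{eq:monotone} give the pointwise bound $M_Rf\le3M\|f\|+3\sum_{k\ge1}2^{-k/4}V_{2^{k-1}}f$. By \eqref{eq:dyadicmax} and Minkowski's inequality,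
\begin{equation}\label{eq:below}
\|M_Rf\|_s\le C_s\|f\|_s\qquad(1<s<p_0),\qquad C_s=3s'+3C_s'\sum_{k\ge1}k\,2^{-k/4}.
\end{equation}

For part (a), fix any $s\in(1,p_0)$. By \eqref{eq:below} and Chebyshev's inequality, $M_R$ satisfies the hypothesis of Lemma~\ref{lem:CZ} with $u=s$ and $B=C_s$. The conclusion, with $\alpha/C_s$ in place of $\alpha$, is (a) with $C=(1+2^{n(s-1)})C_s$.

\subsection*{The local estimate}
On a dyadic cube $Q\in\mathcal{D}_k$ the averages at scales $j\le k$ are constant, and those at scales $j\ge k$ depend only on $f1_Q$: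
\begin{equation}\label{eq:local}
E_jf=E_j(f1_Q)\ \text{ on }Q\text{ for }j\ge k,\qquad\text{so}\qquad R\big((E_jf)_{j\ge k}\big)\le M_R(f1_Q)\ \text{ on }Q.
\end{equation}
Let $1<s<p_0$ and $f\in L^s(\mathbb{R}^n;X)$. Let $c_Q$ be the constant value of $R((E_jf)_{j\le k})$ on $Q$. Then $c_Q\le M_Rf$ on $Q$, and $M_Rf<\infty$ a.e.\ by \eqref{eq:below}, so $c_Q<\infty$. By \eqref{eq:split} and \eqref{eq:local}, $0\le M_Rf-c_Q\le M_R(f1_Q)$ on $Q$. Now \eqref{eq:below} gives $\int_Q|M_Rf-c_Q|^s\le C_s^s\int_Q\|f\|^s$, which is the inequality in (b) with $C=C_s$. If also $f\in L^\infty$, put $h=M_Rf\in L^s$. Since $|h_Q-c_Q|\le|Q|^{-1}\int_Q|h-c_Q|$, H\"older's inequality gives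
\[
\frac1{|Q|}\int_Q|h-h_Q|\le\frac2{|Q|}\int_Q|h-c_Q|\le2\Big(\frac1{|Q|}\int_Q|h-c_Q|^s\Big)^{1/s}\le2C_s\|f\|_\infty .
\]

\subsection*{Exponents above $s$}
Fix $s\in(1,p_0)$ and $p\in(s,\infty)$, and let first $f\in L^s\cap L^p$. We localize at the first scale where the maximal function exceeds $\alpha$. From that scale on it must grow by another $\alpha$ to exceed $2\alpha$, and \eqref{eq:below} shows that this is rare on cubes where $f$ is small in the $L^s$ mean. To have a first scale, fix $m\ge1$ and put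
\[
h_k=R\big((E_jf)_{-m\le j\le k}\big)\quad(k\ge-m),\qquad h_{-m-1}=0,\qquad h=\sup_kh_k=R\big((E_jf)_{j\ge-m}\big)\le M_Rf .
\]
The function $h_k$ is constant on the cubes of $\mathcal{D}_k$ and nondecreasing in $k$. Let $M_sf=(M(\|f\|^s))^{1/s}$.

Let $\alpha,\eta>0$. The set $\{h>\alpha\}$ is the disjoint union of the sets $\{h_k>\alpha\ge h_{k-1}\}$, $k\ge-m$, and the $k$-th set is a union of cubes of $\mathcal{D}_k$. On such a cube $Q$, \eqref{eq:split} and \eqref{eq:local} give $h\le h_{k-1}+R((E_jf)_{j\ge k})\le\alpha+M_R(f1_Q)$. If $Q$ contains a point where $M_sf\le\eta\alpha$, then $\int_Q\|f\|^s\le(\eta\alpha)^s|Q|$, and by \eqref{eq:below}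
\[
|\{x\in Q:h(x)>2\alpha\}|\le|\{M_R(f1_Q)>\alpha\}|\le\alpha^{-s}C_s^s\int_Q\|f\|^s\le C_s^s\eta^s|Q| .
\]
All other cubes $Q$ are contained in $\{M_sf>\eta\alpha\}$. Summing over the cubes,
\begin{equation}\label{eq:goodlambda}
|\{h>2\alpha\}|\le C_s^s\eta^s|\{h>\alpha\}|+|\{M_sf>\eta\alpha\}| .
\end{equation}

We want to absorb the first term on the right, but we do not yet know that $h\in L^p$, so we integrate over a bounded range. Let $\Phi(\rho)=\int_0^\rho p\alpha^{p-1}|\{h>\alpha\}|\,d\alpha$. It is finite, because $|\{h>\alpha\}|\le\alpha^{-s}\|h\|_s^s$, $h\in L^s$ by \eqref{eq:below}, and $p>s$. Multiply \eqref{eq:goodlambda} by $p\alpha^{p-1}$ and integrate over $(0,\rho)$. The left side becomes $2^{-p}\Phi(2\rho)\ge2^{-p}\Phi(\rho)$, so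
\[
2^{-p}\Phi(\rho)\le C_s^s\eta^s\Phi(\rho)+\eta^{-p}\|M_sf\|_p^p .
\]
Choose $\eta$ with $C_s^s\eta^s=2^{-p-1}$. Then $\Phi(\rho)\le2^{p+1}\eta^{-p}\|M_sf\|_p^p$. Since $p/s>1$, \eqref{eq:dyadicmax} applied to $\|f\|^s$ gives $\|M_sf\|_p\le((p/s)')^{1/s}\|f\|_p$. Letting $\rho\to\infty$ we get $\|h\|_p\le C\|f\|_p$ with $C$ independent of $m$ and $f$. As $m\to\infty$, $h\uparrow M_Rf$, and monotone convergence gives $\|M_Rf\|_p\le C\|f\|_p$.

For general $f\in L^p(\mathbb{R}^n;X)$ and integers $r\ge1$, let $f^{(r)}=f1_{\{|x|\le r\}}$, which lies in $L^s\cap L^p$ by H\"older's inequality. Fix $x$ and a finitely supported $\lambda$ with $\sum_j|\lambda_j|^2\le1$. For large $r$ the ball of radius $r$ contains the finitely many cubes involved, so $\|(\lambda_jE_jf(x))_j\|_{\mathrm{Rad}}=\|(\lambda_jE_jf^{(r)}(x))_j\|_{\mathrm{Rad}}\le M_Rf^{(r)}(x)$. Hence $M_Rf\le\liminf_rM_Rf^{(r)}$, and Fatou's lemma gives $\|M_Rf\|_p\le\liminf_rC\|f^{(r)}\|_p\le C\|f\|_p$.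

Given $p\in(1,\infty)$, choose $s$ with $1<s<\min(p,p_0)$. The bound just proved holds for this $p$ and every $n\ge1$, so $X$ has the RMF property. This completes the proof of Theorem~\ref{thm:one}.

\begin{thebibliography}{9}

\bibitem{HK}
Tuomas Hyt\"onen and Mikko Kemppainen, \emph{On the relation of Carleson's embedding and the maximal theorem in the context of Banach space geometry}, arXiv:1002.2876 (2010).

\bibitem{James}
James, \emph{Nonreflexive spaces of type 2}, Israel J. Math. 30 (1978).

\bibitem{MP}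
Maurey and Pisier, Studia Math. 58 (1976).

\end{thebibliography}
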